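\title{An upper bound for the Gromov width of symplectic toric manifolds without the Fano hypothesis}

\begin{abstract}
Let $M$ be a closed symplectic toric manifold with moment polytope $\{x:\langle x,\eta_i\rangle\le\kappa_i\}$. We prove that its Gromov width is at most $\sum a_i\kappa_i$ for every relation $\sum a_i\eta_i=0$ with non-negative integer coefficients, not all zero; no Fano hypothesis is needed. The relation of least area comes from a primitive collection with zero sum, every rational curve in the corresponding class through a generic point is a line in a projective space, and so a Gromov--Witten invariant with a point constraint is nonzero. The bound is sharp for many manifolds, including non-Fano ones, but it is not always an equality.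
\end{abstract}

\section{Introduction}

The \emph{Gromov width} of a symplectic manifold $(M^{2n},\omega)$ is
\[
w_G(M,\omega)=\sup\{\pi r^2 : B^{2n}(r)\text{ embeds symplectically into }(M,\omega)\},
\]
where $B^{2n}(r)\subset\mathbb{R}^{2n}=\mathbb{C}^n$ is the open ball of radius $r$ with the standard form $\omega_0$; we call $\pi r^2$ the \emph{capacity} of the ball. This paper bounds $w_G$ from above for toric manifolds, in terms of the moment polytope.

\subsection*{The setting}
Let $T^n=\mathbb{R}^n/\mathbb{Z}^n$. A \emph{closed symplectic toric manifold} is a closed connected symplectic manifold $(M^{2n},\omega)$ with an effective Hamiltonian action of $T^n$ and a moment map $\mu:M\to\mathbb{R}^n$, normalized with respect to this period-$1$ torus: the sphere lying over an edge of the moment image has area equal to the lattice length of the edge. The image is a polytope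
\[
P=\mu(M)=\{x\in\mathbb{R}^n:\langle x,\eta_i\rangle\le\kappa_i,\ i=1,\dots,N\},
\]
where $N$ is the number of facets, $\eta_i\in\mathbb{Z}^n$ is the primitive outward normal of the facet $F_i$, and $\kappa_i\in\mathbb{R}$. It is a \emph{Delzant polytope}: exactly $n$ facets meet at each vertex, and their normals form a basis of $\mathbb{Z}^n$. By Delzant's theorem $P$ determines $M$, and every Delzant polytope occurs.

Action-angle coordinates identify the dense open set $\mu^{-1}(\operatorname{int}P)$ with $\operatorname{int}P\times T^n$, carrying the form $\sum dx_j\wedge d\theta_j$. Hence the volume of $M$ is the Euclidean volume of $P$. A ball of capacity $c$ has volume $c^n/n!$, so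
\begin{equation}\label{eq:volume}
w_G(M)^n/n!\le\operatorname{vol}(P).
\end{equation}
For the standard simplex of size $L$, the polytope of $\mathbb{CP}^n$ with lines of area $L$, this gives $w_G\le L$. For a rectangle with sides $L\le L'$, the polygon of $S^2\times S^2$, it gives only $\sqrt{2LL'}$, which grows with $L'$ although the manifold stays thin in one direction. A good bound should see the number $L$.

Linear relations among the normals see it. Let
\[
R=\Big\{b\in\mathbb{Z}^N:\sum b_i\eta_i=0\Big\},\qquad K=\{a\in R: a\ne0,\ a_i\ge0\text{ for all }i\},
\]
and put $\ell(b)=\sum b_i\kappa_i$ for $b\in R$ and $\lambda(P)=\inf_{a\in K}\ell(a)$. If $d_i(x)=\kappa_i-\langle x,\eta_i\rangle$ denotes the lattice distance from $x$ to the hyperplane of $F_i$, then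
\begin{equation}\label{eq:dist}
\ell(b)=\sum b_i\,d_i(x)\qquad\text{for all }b\in R,\ x\in\mathbb{R}^n,
\end{equation}
because $\sum b_i\langle x,\eta_i\rangle=0$. So $\ell$ does not change when $P$ is translated, and $\ell(a)$ is a generalized width of $P$: for two opposite normals $\eta_i+\eta_j=0$ it is the distance between two parallel facets. The rectangle has $\lambda=L$, and so has the simplex, where the normals $-e_1,\dots,-e_n,(1,\dots,1)$ add up to zero.

The normals span the \emph{normal fan} $\Sigma$ of $P$, which determines a compact smooth complex toric variety $X_\Sigma$ diffeomorphic to $M$. We call $M$ \emph{Fano} if the anticanonical divisor of $X_\Sigma$ is ample; equivalently, if $\{x:\langle x,\eta_i\rangle\le1\}$ has exactly $N$ facets and normal fan $\Sigma$. This is a condition on the $\eta_i$ alone; it is not monotonicity of $\omega$. Lu proved that $w_G(M)\le\ell(a)$ for all $a\in K$ when $M$ is Fano. The following question comes from the paper of Hwang, Lee and Suh \cite{HLS}.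

\medskip\noindent\textbf{Question.} \emph{Let $M$ be a closed symplectic toric manifold, not necessarily Fano. Is $w_G(M)\le\sum a_i\kappa_i$ whenever $\sum a_i\eta_i=0$ with non-negative integers $a_i$, not all zero?}\medskip

One would guess yes. For each $a\in K$ there is, through every point of the open torus orbit of $X_\Sigma$, a holomorphic sphere of area $\ell(a)$ (Lemma~\ref{lem:spheres}), and by Gromov's argument a sphere through the center of an embedded ball bounds the capacity of the ball. But that argument needs a sphere for an almost complex structure adapted to the ball, not for the toric one, so the spheres must survive a large deformation. Without the Fano hypothesis the toric divisors may contain spheres of non-positive Chern number, and the moduli spaces that control the survival may have components of the wrong dimension.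

\subsection*{Results}

\begin{theorem}\label{thm:main}
For every closed symplectic toric manifold, $w_G(M)\le\lambda(P)$. That is, $w_G(M)\le\sum a_i\kappa_i$ for all $a\in K$.
\end{theorem}

It suffices to prove the inequality for a relation of least area, and for such a relation the difficulty above disappears. A set $C\subset\{1,\dots,N\}$ is a \emph{primitive collection} if $\{\eta_i\}_{i\in C}$ does not span a cone of $\Sigma$ but each proper subset does. Write $1_C\in\mathbb{Z}^N$ for its indicator vector, $D_i=\mu^{-1}(F_i)$ for the toric divisors, and $\operatorname{GW}_A$ for the genus-$0$ Gromov--Witten invariant in the class $A$ (Section~\ref{sec:gw}).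

\begin{theorem}\label{thm:minimal}
Let $M$ be a closed symplectic toric manifold.
\begin{enumerate}
\item[(a)] $\lambda(P)=\min\{\sum_{i\in C}\kappa_i : C\text{ a primitive collection},\ \sum_{i\in C}\eta_i=0\}$. In particular such $C$ exist, and every minimizer of $\ell$ on $K$ is of the form $1_C$ with $C$ of this type.
\item[(b)] Let $1_C$ be a minimizer, $k=|C|$, and let $A\in H_2(M;\mathbb{Z})$ be the class with $A\cdot D_i=1$ for $i\in C$ and $A\cdot D_i=0$ otherwise. Then
\[
\operatorname{GW}_A(\operatorname{PD}[\mathrm{pt}],h^{k-1})=(h\cdot A)^{k-1}\ne0
\]
for every ample class $h$. Consequently $w_G(M,\omega')\le\omega'(A)$ for every symplectic form $\omega'$, toric or not, connected to $\omega$ by a path of symplectic forms.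
\end{enumerate}
\end{theorem}

An \emph{integral affine map} is a map $x\mapsto Gx+x_0$ with $G\in GL_n(\mathbb{Z})$, $x_0\in\mathbb{R}^n$, and $\Delta^n(c)=\{x\in\mathbb{R}^n:x\ge0,\ \sum x_j\le c\}$ is the standard simplex of size $c$.

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item[(a)] If $P$ contains an integral affine image of $\Delta^n(\lambda(P))$, then $w_G(M)=\lambda(P)$. This happens for all $\mathbb{P}(\mathcal{O}\oplus\mathcal{O}(m))\to\mathbb{CP}^{n-1}$, $n\ge2$, $m\ge1$ (non-Fano when $m\ge n$), with $w_G$ the area of the fiber. It also happens for every toric $\mathbb{CP}^{k-1}$-bundle with sufficiently small fiber (Proposition~\ref{prop:bundle}).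
\item[(b)] There are toric $4$-manifolds with $w_G(M)<\lambda(P)$.
\end{enumerate}
\end{theorem}

Sections~\ref{sec:toric} and \ref{sec:gw} set up the toric and the Gromov--Witten tools, and Section~\ref{sec:hirz} runs the whole argument on Hirzebruch surfaces. Sections~\ref{sec:least} and \ref{sec:class} prove Theorems~\ref{thm:main} and \ref{thm:minimal}; Sections~\ref{sec:equal} and \ref{sec:strict} prove Theorem~\ref{thm:sharp}.

\section{Polytopes, fans and areas of curves}\label{sec:toric}

\subsection*{The normal fan}
The cones of $\Sigma$ are the sets $\sum_{i\in I}\mathbb{R}_{\ge0}\eta_i$ for those $I$ with $\bigcap_{i\in I}F_i\ne\emptyset$; we then say that $I$ \emph{spans a cone}. Such an $I$ lies in the set of facets at some vertex, so its normals are part of a basis of $\mathbb{Z}^n$: the fan is \emph{smooth}. It is \emph{complete}: every $\xi\in\mathbb{R}^n$ attains its maximum on $P$ at a vertex and then lies in the cone of that vertex. Together, these properties say that every $\xi\in\mathbb{Z}^n$ can be written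
\begin{equation}\label{eq:cone}
\xi=\sum c_j\eta_j,\qquad c_j\in\mathbb{Z}_{\ge0},\quad c_j=0\text{ unless }F_j\ni y,
\end{equation}
for some vertex $y$ of $P$. The next lemma recognizes the polytopes with a given normal fan.

\begin{lemma}\label{lem:fan}
Let $\Sigma$ be a complete smooth fan with primitive ray generators $\eta_1,\dots,\eta_N$, and let $\kappa\in\mathbb{R}^N$. For each maximal cone $\sigma$ let $y_\sigma$ be the solution of $\langle y_\sigma,\eta_i\rangle=\kappa_i$, $\eta_i\in\sigma$. Then $P_\kappa=\{\langle x,\eta_i\rangle\le\kappa_i\}$ is a Delzant polytope with $N$ facets and normal fan $\Sigma$ if and only if $\langle y_\sigma,\eta_j\rangle<\kappa_j$ whenever $\eta_j\notin\sigma$. In particular such $\kappa$ form an open set.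
\end{lemma}

\begin{proof}
If $P_\kappa$ has normal fan $\Sigma$, the $y_\sigma$ are its vertices and lie on no further facet. Conversely, suppose that the inequalities hold. The set $P_\kappa$ is bounded since every vector is a non-negative combination of the $\eta_i$. Near $y_\sigma$ it is cut out by the $n$ inequalities of $\sigma$ alone, so $y_\sigma$ is a vertex with normal cone $\sigma$. Normal cones of different vertices have disjoint interiors, and the cones $\sigma$ already cover $\mathbb{R}^n$, so there is no other vertex.
\end{proof}

\subsection*{The toric variety}
Put $X=X_\Sigma$. We use the following standard facts.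
\begin{itemize}
\item[(T1)] (Delzant; Guillemin.) $M$ carries a $T^n$-invariant $\omega$-compatible integrable complex structure for which $M\cong X$ equivariantly (possibly after inverting the torus), and the $D_i=\mu^{-1}(F_i)$ are the toric divisors. So $\omega$ is a K\"ahler form on $X$.
\item[(T2)] The orbits of $\mathbb{T}=(\mathbb{C}^*)^n$ on $X$ correspond to the cones $\sigma$ of $\Sigma$, and the orbit of $\sigma$ lies in $D_i$ exactly when $\eta_i\in\sigma$. The open orbit $X\setminus\bigcup D_i$ is identified with $\mathbb{T}$. A subfan gives an invariant open subset, which is the toric variety of the subfan. A maximal cone gives a chart $\mathbb{C}^n$ in which the $n$ divisors of the cone are the coordinate hyperplanes and the one-parameter subgroup $\gamma^{\eta_i}(t)=(t^{\eta_{i1}},\dots,t^{\eta_{in}})$ of a generator scales the corresponding coordinate by $t$.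
\item[(T3)] $H_2(X;\mathbb{Z})$ is free and generated by the spheres over the edges of $P$; the classes of the $D_i$ generate $H^2(X;\mathbb{Z})$; and $c_1(X)=\sum[D_i]$. For $\nu\in\mathbb{Z}^n$ the divisor of the character $\chi^\nu$ is $\pm\sum\langle\nu,\eta_i\rangle D_i$.
\end{itemize}
By (T3), a class $B\in H_2(X;\mathbb{Z})$ is determined by its \emph{intersection vector} $b=(B\cdot D_i)_i$, and $b\in R$, since $\langle\nu,\sum b_i\eta_i\rangle=\pm B\cdot\operatorname{div}\chi^\nu=0$ for all $\nu$. Also, $X$ is projective: by Lemma~\ref{lem:fan} a rational $\kappa'$ near $\kappa$ has normal fan $\Sigma$, a multiple of $P_{\kappa'}$ is a lattice polytope, and the toric variety of a lattice polytope is projective.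

\begin{lemma}\label{lem:area}
If $B\in H_2(X;\mathbb{Z})$ has intersection vector $b$, then $\omega(B)=\ell(b)$.
\end{lemma}

\begin{proof}
Both sides are additive, so let $B$ be the sphere $S$ over an edge with endpoints $y,y'$ and lattice length $L$; by the normalization $\omega(S)=L$. The edge lies on $n-1$ facets; let $F_i\ni y$ and $F_{i'}\ni y'$ be the remaining facets at the endpoints. All other facets miss the edge, so their divisors miss $S$. In the chart at the fixed point over $y'$, $S$ is a coordinate axis and $D_{i'}$ the transverse hyperplane, so $b_{i'}=1$. (The relation $\sum b_j\eta_j=0$ is the wall relation of \cite[\S6.4]{CLS}.) Evaluate \eqref{eq:dist} at $x=y$: every facet with $b_j\neq0$ other than $F_{i'}$ contains $y$, so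
\[
\ell(b)=d_{i'}(y)=\langle y'-y,\eta_{i'}\rangle=L\langle w,\eta_{i'}\rangle,
\]
where $y'-y=Lw$ with $w$ primitive. The vector $w$ is orthogonal to the other $n-1$ normals at $y'$, which form a basis of $\mathbb{Z}^n$ together with $\eta_{i'}$; hence $\langle w,\eta_{i'}\rangle=\pm1$, and the sign is $+$ because $d_{i'}(y)>0$.
\end{proof}

The set $K$ is the set of classes of spheres that meet the open orbit.

\begin{lemma}\label{lem:spheres}
\begin{enumerate}
\item[(a)] If $u:\mathbb{CP}^1\to X$ is holomorphic, nonconstant and meets $\mathbb{T}$, then its intersection vector $b$ lies in $K$, so its area is at least $\lambda(P)$. If $b_i=0$, then $u$ misses $D_i$.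
\item[(b)] For every $a\in K$ and $p\in\mathbb{T}$ there is such a $u$ through $p$ with intersection vector $a$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since the image is not contained in $D_i$, the defining section of $\mathcal{O}(D_i)$ pulls back to a nonzero section of a line bundle of degree $b_i$ on $\mathbb{CP}^1$. So $b_i\ge0$ is its number of zeros. Moreover $b\neq0$ because $\ell(b)$ is the area of $u$, which is positive.

(b) Choose distinct points $z_{i,s}\in\mathbb{C}$, $1\le s\le a_i$, and let $u(z)=\prod_{i,s}\gamma^{\eta_i}(z-z_{i,s})\cdot p$. As $\sum a_i\eta_i=0$, this equals $\prod\gamma^{\eta_i}(1-z_{i,s}/z)\cdot p$, so $u$ extends with $u(\infty)=p$. Near $z_{i,s}$, in a chart whose cone contains $\eta_i$, the coordinate defining $D_i$ has a simple zero and the others are units. So $u$ extends there and meets $D_i$ once, transversally, and no other divisor.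
\end{proof}

Part (b) is not needed below; it shows that $\lambda(P)$ is exactly the infimum of the areas of holomorphic spheres through a generic point of $X$.

\section{Gromov--Witten invariants and balls}\label{sec:gw}

Let $(M^{2n},\omega')$ be a closed symplectic manifold and $J$ an $\omega'$-tame almost complex structure. A \emph{genus-$0$ stable $J$-map} with $s$ marked points is a map $u:(\Gamma;x_1,\dots,x_s)\to M$, where $\Gamma$ is a tree of spheres joined at nodes, the $x_j$ are distinct non-nodal points, $u$ is $J$-holomorphic on each component, and each component on which $u$ is constant (a \emph{contracted} component) carries at least three special points, that is, nodes or marked points. Its class is the sum of the classes of the components. A nonconstant component has positive $\omega'$-area. The space $\overline{\mathcal{M}}_{0,s}(M,A)$ of stable maps in class $A$ is compact, has evaluation maps $\operatorname{ev}_j(u)=u(x_j)$, and has \emph{expected} complex dimension $n-3+c_1(A)+s$. Its actual dimension may be larger. The invariant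
\[
\operatorname{GW}_A(\alpha_1,\dots,\alpha_s)=\int_{[\overline{\mathcal{M}}_{0,s}(M,A)]^{\mathrm{vir}}}\operatorname{ev}_1^*\alpha_1\cdots\operatorname{ev}_s^*\alpha_s\in\mathbb{Q}
\]
is therefore defined with a virtual class of the expected dimension, constructed for arbitrary closed symplectic manifolds in \cite{FO,LT98}. We use it only through four properties.
\begin{itemize}
\item[(G1)] $\operatorname{GW}_A$ is invariant under deformation of $\omega'$ through symplectic forms.
\item[(G2)] The virtual cycle can be represented in arbitrarily small neighborhoods of the compact space of stable $J$-maps. Hence, if for some tame $J$ and some point $p$ no genus-$0$ stable $J$-map in class $A$ passes through $p$, then $\operatorname{GW}_A(\operatorname{PD}[\mathrm{pt}],\alpha_2,\dots,\alpha_s)=0$: by compactness $\operatorname{ev}_1$ misses a neighborhood of $p$, and $\operatorname{PD}[\mathrm{pt}]$ is represented by a form supported there.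
\item[(G3)] For a smooth complex projective variety $X$ with an integral K\"ahler form the invariants equal the algebraic ones defined with the Behrend--Fantechi virtual class \cite{LT99,Sie}.
\item[(G4)] The algebraic virtual class is compatible with restriction to open substacks. On the open locus where $H^1(\Gamma,u^*TX)=0$ the moduli stack is smooth of the expected dimension and the virtual class is the fundamental class \cite{BF}.
\end{itemize}

A nonzero invariant with a point constraint bounds the Gromov width, through the monotonicity (Lelong) inequality for holomorphic curves in a ball.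

\begin{lemma}\label{lem:mono}
Let $S$ be a Riemann surface and $v:S\to B^{2n}(r)$ a proper holomorphic map, nonconstant on each component of $S$, with $0\in v(S)$. Then $\int_Sv^*\omega_0\ge\pi r^2$.
\end{lemma}

\begin{proof}
Let $\rho=|v|^2$, so that $v^*\omega_0=\frac i2\partial\bar\partial\rho$. Let $t<r$ be such that $t^2$ is a regular value of $\rho$; then $S_t=\{\rho\le t^2\}$ is a compact surface with boundary. By Stokes' theorem,
\[
\int_{S_t}v^*\omega_0=\int_{\partial S_t}\tfrac i2\bar\partial\rho=t^2\int_{\partial S_t}\tfrac i2\bar\partial\log\rho .
\]
Apply Stokes' theorem again on the complement of small discs around the finitely many zeros of $v$. There $\frac i2\partial\bar\partial\log\rho=|v|^{-4}\big(|v|^2|v'|^2-|\langle v',v\rangle|^2\big)\frac i2dz\wedge d\bar z\ge0$ by the Cauchy--Schwarz inequality. At a zero of order $o\ge1$ we have $\log\rho=o\log|z|^2+(\text{smooth})$, and $\int_{|z|=\epsilon}\frac i2\,d\bar z/\bar z=\pi$, so the small circle contributes $\pi o$ in the limit. Hence $\int_{S_t}v^*\omega_0\ge\pi t^2$; let $t\to r$.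
\end{proof}

\begin{proposition}\label{prop:gromov}
If $A\ne0$ and $\operatorname{GW}_A(\operatorname{PD}[\mathrm{pt}],\alpha_2,\dots,\alpha_s)\ne0$ for some classes $\alpha_j$, then $w_G(M,\omega')\le\omega'(A)$.
\end{proposition}

\begin{proof}
Let $\varphi:B^{2n}(r)\to M$ be a symplectic embedding and $0<r'<r$. Using a cutoff function, choose a Riemannian metric on $M$ that equals the Euclidean one on $\varphi(\overline{B(r')})$. Polar decomposition of $\omega'$ with respect to this metric gives an $\omega'$-compatible $J$, defined pointwise, which equals $\varphi_*J_0$ on $\varphi(\overline{B(r')})$, with $J_0$ the standard complex structure. By (G2) some stable $J$-map in class $A$ passes through $\varphi(0)$. As $A\neq0$ and the domain is connected, a nonconstant component $u:\mathbb{CP}^1\to M$ passes through $\varphi(0)$, and $\int u^*\omega'\le\omega'(A)$.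

Let $S=u^{-1}(\varphi(B(r')))$ and $v=\varphi^{-1}\circ u|_S$. This map is holomorphic, and proper because preimages under $u$ of compact sets are compact. If $v$ were constant on a component of $S$, that component would be open and compact, hence all of $\mathbb{CP}^1$, and $u$ would be constant. Since $u^*\omega'\ge0$, Lemma~\ref{lem:mono} gives $\pi r'^2\le\int_Sv^*\omega_0\le\omega'(A)$. Let $r'\to r$.
\end{proof}

\section{The argument on Hirzebruch surfaces}\label{sec:hirz}

Let $m\ge1$, $\beta,f>0$, and let $P$ be the trapezoid $x\ge0$, $0\le y\le f$, $x\le\beta+m(f-y)$, with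
\[
\eta_1=(-1,0),\quad\eta_2=(1,m),\quad\eta_3=(0,1),\quad\eta_4=(0,-1),\qquad\kappa=(0,\ \beta+mf,\ f,\ 0).
\]
A vector $b$ lies in $R$ when $b_1=b_2$ and $b_4=b_3+mb_1$. The spheres over the edges are the fibers $D_1,D_2$, of class $A$ with vector $(0,0,1,1)$ and area $f$; the section $E=D_3$ with vector $(1,1,-m,0)$ and area $\beta$; and the section $D_4=E+mA$ with vector $(1,1,0,m)$ and area $\beta+mf$. Since $c_1(E)=2-m$, the surface is not Fano for $m\ge2$. The set $K$ consists of the nonzero sums of copies of $(0,0,1,1)$ and $(1,1,0,m)$, so $\lambda(P)=f$.

\emph{A relation that is not minimal.} The class $D_4$ has $c_1=m+2$, so its moduli space without marked points has expected dimension $m+1$. It contains the stable maps consisting of $E$ and an $m$-fold cover of a fiber. Degree-$m$ maps $\mathbb{CP}^1\to\mathbb{CP}^1$ modulo reparametrization have $(2m+1)-3$ parameters and the fiber moves in one more, so this family has dimension $2m-1>m+1$ when $m\ge3$. A direct count of curves in this class is obstructed.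

\emph{Lowering the area.} It is also unnecessary. The set $\{1,2\}$ is a primitive collection with $\eta_1+\eta_2=m\eta_3$. Replacing $\eta_1+\eta_2$ by $m\eta_3$ turns $(1,1,0,m)$ into $(0,0,m,m)$ and lowers the area by $\beta$: the section breaks into $E$ and $m$ fibers, and $E$ is discarded. The other primitive collection $C=\{3,4\}$ has zero sum, and subtracting $1_C$ lowers the area by $f$. The process can only end at $1_C$.

\emph{The minimal class.} Take a stable map in class $A$ through $p\in\mathbb{T}$. If $\beta$ is small, $E$ has much less area than $A$, and one might fear components on $E$. But the component through $p$ already has area at least $\lambda(P)=f=\omega(A)$ by Lemma~\ref{lem:spheres}(a), so no area is left for others. This component misses $D_1$ and $D_2$, so it lies in $X\setminus(D_1\cup D_2)\cong\mathbb{C}^*\times\mathbb{CP}^1$ and is the fiber through $p$. With $x_1$ mapped to $p$, a second marked point $x_2$ runs once over this fiber (when it reaches $x_1$, both points move to a contracted component). The maps are unobstructed, as the normal bundle of the fiber is trivial, so $\operatorname{GW}_A(\operatorname{PD}[\mathrm{pt}],h)=h\cdot A>0$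 for ample $h$, and $w_G\le f$.

In fact $w_G=f$ (Proposition~\ref{prop:pbundle}). So the sign condition $a_i\ge0$ in Theorem~\ref{thm:main} cannot be dropped: the relation $(1,1,-m,0)$ has $\ell=\beta$, which may be smaller than $f$.

\section{Relations of least area}\label{sec:least}

In general $K$ has no short list of generators. The lowering step of the example, however, works for any primitive collection, by convexity of $P$.

\begin{lemma}\label{lem:convex}
Let $C$ be a primitive collection and write $\sum_{i\in C}\eta_i=\sum c_j\eta_j$ as in \eqref{eq:cone}. Then $1_C-c\in R$ and $\ell(1_C-c)>0$.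
\end{lemma}

\begin{proof}
Evaluate \eqref{eq:dist} at the vertex $y$ of \eqref{eq:cone}. Since $d_j(y)=0$ whenever $c_j>0$, we get $\ell(1_C-c)=\sum_{i\in C}d_i(y)$. Each term is non-negative because $y\in P$. If all vanished, then $y\in\bigcap_{i\in C}F_i$ and $C$ would span a cone.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:minimal}(a)]
Writing $-\sum_i\eta_i=\sum c_j\eta_j$ as in \eqref{eq:cone} gives $(1+c_i)_i\in K$, so $K\neq\emptyset$. Fix $x\in\operatorname{int}P$. All $d_i(x)$ are positive, so by \eqref{eq:dist} the function $\ell$ is positive on $K$ and each set $\{a\in K:\ell(a)\le\text{const}\}$ is finite. Thus $\ell$ attains its minimum $\lambda(P)>0$.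

Let $a$ be a minimizer and $I=\{i:a_i>0\}$. The normals $\eta_i$, $i\in I$, are linearly dependent, so $I$ does not span a cone. A subset $C\subset I$ that is minimal among those not spanning a cone is a primitive collection. With $c$ as in Lemma~\ref{lem:convex}, the vector
\[
a'=a-(1_C-c)=(a-1_C)+c
\]
lies in $R$, has non-negative entries, and satisfies $\ell(a')<\ell(a)$. By minimality $a'\notin K$, so $a'=0$. Both $a-1_C$ and $c$ are non-negative, hence $a=1_C$ and $c=0$, that is, $\sum_{i\in C}\eta_i=0$. Conversely $1_C\in K$ for every primitive collection with zero sum, which gives the formula for $\lambda(P)$.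
\end{proof}

Compactness of $M$ entered through the completeness of $\Sigma$, and the Delzant condition through the integrality of $c$, without which $a'$ would not be a competitor.

\section{Curves in the minimal class}\label{sec:class}

Fix a minimizer $1_C$ and let $k=|C|$; then $k\ge2$, since a single index spans a ray. By Lemma~\ref{lem:spheres}(a), a sphere with vector $1_C$ that meets $\mathbb{T}$ avoids all $D_i$ with $i\notin C$. So we first describe
\[
U=X\setminus\bigcup_{i\notin C}D_i .
\]
By (T2), $U$ is the toric variety of the subfan of cones with all rays in $C$. As $C$ is primitive, these are the cones spanned by the proper subsets of $C$. Order $C$ and complete its first $k-1$ normals to a basis $\epsilon_1,\dots,\epsilon_n$ of $\mathbb{Z}^n$; the last normal is $-\epsilon_1-\dots-\epsilon_{k-1}$. This is the fan of $\mathbb{P}^{k-1}$ in $\mathbb{Z}^{k-1}\times0$, so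
\[
U\cong\mathbb{P}^{k-1}\times(\mathbb{C}^*)^{n-k+1},
\]
and the $D_i\cap U$, $i\in C$, are the coordinate hyperplanes times $(\mathbb{C}^*)^{n-k+1}$. A line in a fiber $\mathbb{P}^{k-1}\times\{t\}$ has intersection vector $1_C$, so it represents the class $A$ of Theorem~\ref{thm:minimal}(b). By (T3) and Lemma~\ref{lem:area},
\[
c_1(A)=k,\qquad\omega(A)=\lambda(P).
\]
For $p\in\mathbb{T}$ let $\Pi_p\cong\mathbb{P}^{k-1}$ be the fiber through $p$. We use two marked points: the first is fixed at $p$, and the second will sweep out $\Pi_p$.

\begin{lemma}\label{lem:stable}
Let $u:(\Gamma;x_1,x_2)\to X$ be a genus-$0$ stable map in class $A$ with $u(x_1)=p\in\mathbb{T}$. Then exactly one component $Z$ of $\Gamma$ is nonconstant, and $u|_Z$ is an isomorphism onto a line through $p$ in $\Pi_p$. Either $\Gamma=Z$, or $\Gamma=Z\cup Z'$ with $Z'$ contracted and $x_1,x_2\in Z'$. Moreover $H^1(\Gamma,u^*TX)=0$ and $u$ has no nontrivial automorphisms.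
\end{lemma}

\begin{proof}
\emph{One nonconstant component.} Since $A\ne0$ and $\Gamma$ is connected, some nonconstant component $Z$ has $p\in u(Z)$. By Lemma~\ref{lem:spheres}(a) its area is at least $\lambda(P)=\omega(A)$, the total area. So all other components have area zero and are contracted, and $u_*[Z]=A$. This is the only place where minimality is used in this section, and it replaces the Fano hypothesis.

\emph{It is a line.} By Lemma~\ref{lem:spheres}(a) again, $u(Z)\subset U$. Holomorphic functions on $Z$ are constant, so the projection of $u|_Z$ to $(\mathbb{C}^*)^{n-k+1}$ is constant and $u(Z)\subset\Pi_p$. The degree of $u|_Z:Z\to\Pi_p$ is $A\cdot D_i=1$ for $i\in C$, and a degree-$1$ map $\mathbb{P}^1\to\mathbb{P}^{k-1}$ is an isomorphism onto a line.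

\emph{The domain.} Suppose $\Gamma\ne Z$. The tree of components has at least two leaves (components with one node). A leaf other than $Z$ is contracted, so it carries two marked points; there is therefore exactly one such leaf $Z'$, the other leaf is $Z$, and the tree is a chain from $Z$ to $Z'$. An intermediate component would be contracted with two nodes and no marked point, which is unstable. So $\Gamma=Z\cup Z'$.

\emph{Obstructions and automorphisms.} The tangent bundle of $\mathbb{P}^{k-1}$ restricts to a line as $\mathcal{O}(2)\oplus\mathcal{O}(1)^{k-2}$, so $u^*TX|_Z\cong\mathcal{O}(2)\oplus\mathcal{O}(1)^{k-2}\oplus\mathcal{O}^{n-k+1}$. As $H^1(\mathbb{P}^1,\mathcal{O}(d))=0$ for $d\ge-1$, this settles the case $\Gamma=Z$. Otherwise $u^*TX|_{Z'}$ is trivial, and in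
\[
0\to u^*TX|_{Z'}(-\text{node})\to u^*TX\to u^*TX|_Z\to0
\]
the first term is $\mathcal{O}(-1)^n$; both outer terms have $H^1=0$, hence so has the middle one. An automorphism is the identity on $Z$ because $u|_Z$ is injective, and on $Z'$ because it fixes three points.
\end{proof}

The lemma says nothing about stable maps with $u(x_1)\in\bigcup D_i$, and there $\overline{\mathcal{M}}=\overline{\mathcal{M}}_{0,2}(X,A)$ may be obstructed. The computation must therefore be localized over $p$. The tool is the refined Gysin map: for the inclusion $i_p:\{p\}\to X$ and a morphism $g:Y\to X$ there is a map of Chow groups $i_p^!:A_d(Y)\to A_{d-n}(g^{-1}(p))$ such that (i) the image of $i_p^!\alpha$ in $A_{d-n}(Y)$ is $g^*[\mathrm{pt}]\cap\alpha$; (ii) $i_p^!$ commutes with restriction to open subsets of $Y$; (iii) $i_p^![Y]=[g^{-1}(p)]$ if $g$ is smooth.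

\begin{proposition}\label{prop:gw}
For every ample class $h$ on $X$, the algebraic invariant $\operatorname{GW}_A(\operatorname{PD}[\mathrm{pt}],h^{k-1})$ equals $(h\cdot A)^{k-1}>0$.
\end{proposition}

\begin{proof}
The expected dimension of $\overline{\mathcal{M}}$ is $n-3+k+2=n+k-1$, which matches the total degree of the two classes. Let $W=\operatorname{ev}_1^{-1}(\mathbb{T})$, an open substack, and $V=\operatorname{ev}_1^{-1}(p)\subset W$, which is closed in $\overline{\mathcal{M}}$ and so proper. By Lemma~\ref{lem:stable} and (G4), $W$ is smooth of dimension $n+k-1$, has trivial automorphism groups, and $[\overline{\mathcal{M}}]^{\mathrm{vir}}|_W=[W]$.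

The connected group $\mathbb{T}$ acts on $X$ preserving $A$, hence acts on $W$, and $\operatorname{ev}_1:W\to\mathbb{T}$ is equivariant for the simply transitive action on the target. So $(t,u)\mapsto t\cdot u$ is an isomorphism $\mathbb{T}\times V\cong W$ that turns $\operatorname{ev}_1$ into the first projection. It follows that $V$ is smooth of pure dimension $k-1$ and that $\operatorname{ev}_1|_W$ is smooth. By (ii) and (iii), $i_p^![\overline{\mathcal{M}}]^{\mathrm{vir}}=i_p^![W]=[V]$, and by (i)
\[
\operatorname{GW}_A(\operatorname{PD}[\mathrm{pt}],h^{k-1})=\int_V\operatorname{ev}_2^*h^{k-1}.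
\]

By Lemma~\ref{lem:stable}, $\operatorname{ev}_2$ maps $V$ to $\Pi_p$. Over $q\ne p$ there is exactly one point of $V$: the line through $p$ and $q$, marked at these points. Over $p$ lie exactly the maps with reducible domain, one for each line through $p$; they form a set of dimension $k-2$, which contains no component of $V$. Each component of $V$ thus maps injectively, off this set, into the irreducible variety $\Pi_p$ of the same dimension, and so is dominant. The components are disjoint, $V$ being smooth, so injectivity leaves room for only one. In characteristic $0$ the degree of a dominant map of reduced irreducible spaces of the same dimension is the number of points in a general fiber, here $1$. Therefore $(\operatorname{ev}_2)_*[V]=[\Pi_p]$. Finally $h|_{\Pi_p}$ is $h\cdot A$ times the hyperplane class, so $\int_{\Pi_p}h^{k-1}=(h\cdot A)^{k-1}$, and $h\cdot A>0$ because $A$ is the class of a curve.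
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:minimal}(b) and \ref{thm:main}]
Let $\omega_1$ be an integral K\"ahler form on the projective variety $X$. By (G3) the number in Proposition~\ref{prop:gw} is the symplectic invariant of $(X,\omega_1)$. By (T1) the forms $(1-t)\omega+t\omega_1$, $0\le t\le1$, are K\"ahler, so by (G1) it is also the invariant of $(M,\omega)$, and of $(M,\omega')$ for every $\omega'$ connected to $\omega$ by a path of symplectic forms. Proposition~\ref{prop:gromov} gives $w_G(M,\omega')\le\omega'(A)$. For $\omega'=\omega$ this reads $w_G(M)\le\omega(A)=\lambda(P)\le\ell(a)$ for every $a\in K$.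
\end{proof}

\section{Inscribed simplices and equality}\label{sec:equal}

Lower bounds come from the following fact \cite{Tra} (see also \cite{LMS}): for every $c'<c$, the ball of capacity $c'$ embeds symplectically in $\operatorname{int}\Delta^n(c)\times T^n$. An integral affine map lifts to the symplectomorphism $(x,\theta)\mapsto(Gx+x_0,(G^{T})^{-1}\theta)$ of $\mathbb{R}^n\times T^n$. Since $\mu^{-1}(\operatorname{int}P)\cong\operatorname{int}P\times T^n$, we obtain:
\begin{equation}\label{eq:lower}
\text{if }P\text{ contains an integral affine image of }\Delta^n(c),\text{ then }w_G(M)\ge c.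
\end{equation}
With $c=\lambda(P)$ and Theorem~\ref{thm:main}, this is the first assertion of Theorem~\ref{thm:sharp}(a). The next two propositions give the other two.

\begin{proposition}\label{prop:pbundle}
Let $n\ge2$, $m\ge1$, $\beta,f>0$, and
\[
P=\Big\{(x,y)\in\mathbb{R}^{n-1}\times\mathbb{R}: x\ge0,\ 0\le y\le f,\ \sum x_j\le\beta+m(f-y)\Big\}.
\]
Up to translation these are the Delzant polytopes with the normal fan of $\mathbb{P}(\mathcal{O}\oplus\mathcal{O}(m))\to\mathbb{CP}^{n-1}$, and $f$ is the area of the fiber. We have $\Delta^n(f)\subset P$ and $w_G(M)=\lambda(P)=f$, and $M$ is not Fano for $m\ge n$.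
\end{proposition}

\begin{proof}
Each slice $y=\text{const}$ is a simplex of positive size, so $P$ is combinatorially a prism with normals $-e_1,\dots,-e_{n-1}$, $(1,\dots,1,m)$, $\pm e_n$. At a vertex the normals are one of $\pm e_n$ and $n-1$ of the others. Modulo $e_n$ the others are the rays of the fan of $\mathbb{CP}^{n-1}$, any $n-1$ of which form a basis. So $P$ is Delzant, and $X$ is a $\mathbb{P}^1$-bundle over $\mathbb{CP}^{n-1}$ with the disjoint sections $\{y=0\}$ and $\{y=f\}$; the edge $x=0$, of length $f$, carries a fiber. The edge from $(0,f)$ to $(\beta e_1,f)$ carries a line in the section $\{y=f\}$. Its intersection numbers with the divisors of $-e_1$ and $(1,\dots,1,m)$, at the endpoints, are $1$, and with that of $-e_n$ it is $0$; this forces the relation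
\[
(-e_1)+\dots+(-e_{n-1})+(1,\dots,1,m)-m\,e_n=0 .
\]
So the section has normal bundle $\mathcal{O}(-m)$; a $\mathbb{P}^1$-bundle with two disjoint sections splits, and hence $X=\mathbb{P}(\mathcal{O}\oplus\mathcal{O}(m))$. The line has anticanonical degree $n-m$, so $X$ is not Fano for $m\ge n$. Any polytope with this normal fan can be translated so that $\kappa=0$ for $-e_1,\dots,-e_n$; the two remaining constants can be written $f$ and $\beta+mf$, and $f,\beta$ are edge lengths, hence positive.

The relation $e_n+(-e_n)=0$ gives $\lambda(P)\le f$. If $x,y\ge0$ and $\sum x_j+y\le f$, then $\sum x_j\le f-y\le\beta+m(f-y)$, so $\Delta^n(f)\subset P$. Hence $f\le w_G(M)\le\lambda(P)\le f$.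
\end{proof}

Now let $Y$ be a smooth projective toric variety of dimension $n-k+1>0$ with ray generators $\zeta_i$, and let $\Sigma$ be the fan of a toric $\mathbb{CP}^{k-1}$-bundle over $Y$. In suitable coordinates of $\mathbb{Z}^{k-1}\times\mathbb{Z}^{n-k+1}$ its rays are the $k$ \emph{fiber vectors} $(-e_j,0)$, $j<k$, and $(\sum e_j,0)$, and lifts $(\xi_i,\zeta_i)$; a maximal cone is spanned by $k-1$ fiber vectors and the lifts of the generators of a maximal cone of $Y$. We fix the symplectic form on the base and shrink the fiber.

\begin{proposition}\label{prop:bundle}
Let $Q=\{y:\langle y,\zeta_i\rangle\le\kappa_i\}$ be a Delzant polytope for $Y$ and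
\[
P_\varepsilon=\{(x,y):x\in\Delta^{k-1}(\varepsilon),\ \langle x,\xi_i\rangle+\langle y,\zeta_i\rangle\le\kappa_i\}.
\]
For all small $\varepsilon>0$, $P_\varepsilon$ is a Delzant polytope with normal fan $\Sigma$, it contains a translate of $\Delta^n(\varepsilon)$, and $w_G=\lambda(P_\varepsilon)=\varepsilon$.
\end{proposition}

\begin{proof}
We check the criterion of Lemma~\ref{lem:fan} at the point $(x,y)$ of a maximal cone $\sigma$. The $k-1$ fiber equations say that $x$ is a vertex of $\Delta^{k-1}(\varepsilon)$, and the remaining fiber inequality is strict there. The other equations, $\langle y,\zeta_i\rangle=\kappa_i-\langle x,\xi_i\rangle$, determine a point $y$ that tends, as $\varepsilon\to0$, to the corresponding vertex $y_0$ of $Q$. The remaining inequalities hold strictly at $(0,y_0)$, hence at $(x,y)$ for small $\varepsilon$.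

Let $Q'\subset\operatorname{int}Q$ be a closed ball and choose $\delta>0$ with $\langle y,\zeta_i\rangle\le\kappa_i-\delta$ on $Q'$. For small $\varepsilon$ we have $|\langle x,\xi_i\rangle|\le\delta$ on $\Delta^{k-1}(\varepsilon)$, so $\Delta^{k-1}(\varepsilon)\times Q'\subset P_\varepsilon$, and $Q'$ contains a translate of $\Delta^{n-k+1}(\varepsilon)$. Since $\Delta^n(\varepsilon)\subset\Delta^{k-1}(\varepsilon)\times\Delta^{n-k+1}(\varepsilon)$, the polytope $P_\varepsilon$ contains a translate of $\Delta^n(\varepsilon)$. The fiber vectors add up to zero, with $\ell=\varepsilon$. By \eqref{eq:lower} and Theorem~\ref{thm:main}, $\varepsilon\le w_G\le\lambda(P_\varepsilon)\le\varepsilon$.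
\end{proof}

\section{A polygon with strict inequality}\label{sec:strict}

To prove Theorem~\ref{thm:sharp}(b) we look for a polygon for which the volume bound \eqref{eq:volume} beats $\lambda(P)$. If a Delzant polygon has $N\ge4$ edges, every primitive collection has two elements: in a larger one, three edges would be pairwise adjacent, which forces $N=3$. By Theorem~\ref{thm:minimal}(a), $\lambda(P)$ is then the least lattice distance between two parallel edges. So we want small area, and large width in the directions in which parallel edges occur.

Let $Q$ be the triangle with vertices $(0,1),(-1,-1),(1,0)$, a translate of the triangle $(0,0),(1,2),(2,1)$. Its area is $3/2$, and it is given by $\langle x,\eta\rangle\le1$ for $\eta=(1,1),(-2,1),(1,-2)$. It is not Delzant, since consecutive normals have determinant $3$. We resolve it by inserting the lattice points on the segments between these normals, which gives the cyclic list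
\[
\mathbf{(1,1)},\ (0,1),\ (-1,1),\ \mathbf{(-2,1)},\ (-1,0),\ (0,-1),\ \mathbf{(1,-2)},\ (1,-1),\ (1,0).
\]
For $0<\delta<1/2$ let $P_\delta\subset Q$ be cut out by $\langle x,\eta\rangle\le1-\delta$ for the six new vectors (Figure~\ref{fig:nonagon}).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw[dashed] (1,1)--(-2,1)--(1,-2)--cycle;
\foreach \p in {(1,1),(-2,1),(1,-2)} \draw[->,very thick] (0,0)--\p;
\foreach \p in {(0,1),(-1,1),(-1,0),(0,-1),(1,-1),(1,0)} \draw[->] (0,0)--\p;
\begin{scope}[shift={(5,-0.5)},scale=1.5]
\draw[dashed] (0,1)--(-1,-1)--(1,0)--cycle;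
\filldraw[fill=gray!25,thick] (.2,.8)--(0,.8)--(-.2,.6)--(-.8,-.6)--(-.8,-.8)--(-.6,-.8)--(.6,-.2)--(.8,0)--(.8,.2)--cycle;
\node[above] at (0,1) {$(0,1)$};
\node[left] at (-1,-1) {$(-1,-1)$};
\node[right] at (1,0) {$(1,0)$};
\end{scope}
\end{tikzpicture}
\caption{Left: nine normal vectors; the three thick ones are the normals of the triangle $Q$, and the six thin ones form three opposite pairs. Right: $Q$ (dashed) and the Delzant nonagon $P_\delta$ with these normals, drawn for $\delta=1/5$; the parallel edges are the short ones, at lattice distance $2-2\delta$.}
\label{fig:nonagon}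
\end{figure}

\emph{$P_\delta$ is a Delzant polygon with nine edges.} The map $g(x,y)=(-y,x-y)$ in $SL_2(\mathbb{Z})$ permutes the vertices of $Q$ cyclically. It acts on normals by $(\eta',\eta'')\mapsto(-\eta'-\eta'',\eta')$, which shifts the list by three places. So $P_\delta$ is $g$-invariant and it suffices to look at the vertex $(0,1)$. The inequality $y\le1-\delta$ removes from $Q$ the triangle with vertices $(0,1)$, $(\delta,1-\delta)$, $(-\delta/2,1-\delta)$, and $-x+y\le1-\delta$ removes the triangle with vertices $(0,1)$, $(\delta/2,1-\delta/2)$, $(-\delta,1-2\delta)$. The two cutting lines cross at $(0,1-\delta)\in\operatorname{int}Q$. So the corner is replaced by the path $(\delta,1-\delta),(0,1-\delta),(-\delta,1-2\delta)$. What is removed lies in the copy of $Q$ scaled by $\delta$ about the vertex, and for $\delta<1/2$ the three copies are disjoint. Thus all nine edges appear, in the order of the list. The determinants of $(1,1),(0,1)$, of $(0,1),(-1,1)$ and of $(-1,1),(-2,1)$ equal $1$, and the other six follow by symmetry.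

\emph{The two bounds.} The opposite pairs in the list are $\pm(0,1)$, $\pm(1,0)$ and $\pm(1,-1)$. All consist of new vectors, so $\lambda(P_\delta)=2-2\delta$. On the other hand \eqref{eq:volume} gives $w_G(M)^2/2\le\operatorname{area}(P_\delta)\le3/2$. For $0<\delta<1-\sqrt3/2$, the toric $4$-manifold $M$ with polygon $P_\delta$ therefore satisfies
\[
w_G(M)\le\sqrt3<2-2\delta=\lambda(P_\delta).
\]
This completes the proof of Theorem~\ref{thm:sharp}.

\begin{thebibliography}{9}

\bibitem{BF} Behrend and Fantechi, \emph{Invent. Math.} 128 (1997).

\bibitem{CLS} Cox, Little, and Schenck, \S6.4.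

\bibitem{FO} Fukaya and Ono, \emph{Topology} 38 (1999).

\bibitem{HLS} Taekgyu Hwang, Eunjeong Lee, and Dong Youp Suh, \emph{The Gromov width of generalized Bott manifolds}, arXiv:1801.06318 (2018).

\bibitem{LMS} Latschev, McDuff, and Schlenk, \emph{Geom. Topol.} 17 (2013).

\bibitem{LT98} Li and Tian, in \emph{Topics in symplectic 4-manifolds}, 1998.

\bibitem{LT99} Li and Tian, \emph{Asian J. Math.} 3 (1999).

\bibitem{Sie} Siebert, \emph{Ann. Inst. Fourier} 49 (1999).

\bibitem{Tra} Traynor, \emph{J. Differential Geom.} 42 (1995).

\end{thebibliography}
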